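\title{Trees with quadratic running time in graph bootstrap percolation}

\begin{abstract}
In the $H$-bootstrap percolation process on a graph $G$, at each step every missing edge that completes a new copy of $H$ is added. For a tree $T$ on $t$ vertices, the maximum running time $M_T(n)$ over $n$-vertex starting graphs is known to be at most quadratic in $t$, independently of $n$, and to equal $t-1$ for the star when $n$ is large. It was conjectured that $M_T(n)\le t-1$ for every $t$-vertex tree $T$ and all large $n$. We disprove this: for $q\ge 2$ and $t\ge 448q+384$ there is a $t$-vertex tree $T$ with $M_T(n)\ge q(q+1)$ for every $n\ge t$. Hence the quadratic upper bound is sharp up to a constant factor. The construction confines the process to a set of vertices that every copy of $T$ must fill completely, and forces the new edges to follow a long diagonal cycle in $\mathbb Z_{2q}\times\mathbb Z_{2q+2}$.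
\end{abstract}

\section{Introduction}

All graphs are finite and simple. For graphs $H$ and $G$, let $n_H(G)$ be the number of copies of $H$ in $G$, that is, of subgraphs of $G$ isomorphic to $H$. The \emph{$H$-bootstrap percolation process}, or \emph{$H$-process}, on $G$ is the sequence $(G_s)_{s\ge 0}$ of graphs on the vertex set $V(G)$ given by $G_0=G$ and
\[
E(G_{s})=E(G_{s-1})\cup\Bigl\{e\in\tbinom{V(G)}{2}: n_H(G_{s-1}+e)>n_H(G_{s-1})\Bigr\}\qquad(s\ge1).
\]
For a missing edge $e$ of $G$, the inequality $n_H(G+e)>n_H(G)$ holds exactly when $G+e$ has a copy of $H$ containing $e$; we then say that $e$ \emph{completes} a copy of $H$. So each step adds, simultaneously, all missing edges that complete a copy of $H$. The \emph{running time} and the \emph{maximum running time} are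
\[
\tau_H(G)=\min\{s\ge 0: G_s=G_{s+1}\},\qquad M_H(n)=\max_{|V(G)|=n}\tau_H(G).
\]
Thus $M_H(n)$ is the length of the longest chain of consequences that the rule ``complete a copy of $H$'' can produce on $n$ vertices, each round waiting for the one before.

For some $H$ such chains grow with $n$. If $H$ is a triangle and $G$ is a path on $n\geq 2$ vertices, then $G_s$ joins the pairs at distance at most $2^s$ on the path, so $\tau_H(G)=\lceil\log_2(n-1)\rceil$. Trees behave differently, because a leaf (a vertex of degree $1$) can be placed anywhere. If $G_s$ contains a copy of a tree $T$ and $w$ is adjacent to a leaf in that copy, then moving the leaf shows that in $G_{s+1}$ the vertex $w$ is adjacent to every vertex outside the copy. Vertices of very large degree therefore appear at once, and enough of them end the process: if $T$ has $t$ vertices and some $t-2$ vertices of $G_s$ are adjacent to all other vertices, then every missing edge completes a copy of $T$ on its two ends and these $t-2$ vertices, so $G_{s+1}$ is complete.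

For the star $T=K_{1,t-1}$ with $t\geq 3$ this mechanism is the whole story. A missing edge completes a star exactly when one of its ends has degree at least $t-2$. Let $A_s$ be the set of vertices of degree at least $t-2$ in $G_s$, so that $G_{s+1}$ arises from $G_s$ by adding all pairs that meet $A_s$. If $A_0=\emptyset$ then $G_1=G_0$, and if $A_s=A_{s-1}$ then $G_{s+1}=G_s$; hence $|A_s|\ge s+1$ for all $s<\tau_T(G)$. If $\tau_T(G)\ge t-1$, then $|A_{t-3}|\ge t-2$, every vertex outside $A_{t-3}$ is joined in $G_{t-2}$ to all of $A_{t-3}$, so $A_{t-2}=V(G)$ and $G_{t-1}$ is complete. Thus $\tau_T(G)\le t-1$. For $t=3$ a single edge together with at least two isolated vertices attains the bound.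

Two facts are known.
\begin{itemize}
\item[(A)] For every $t$-vertex tree $T$ and every $n$, $M_T(n)$ is bounded above by a quadratic function of $t$ that does not depend on $n$.
\item[(B)] For the star $T=K_{1,t-1}$ with $t\ge2$, $M_T(n)=t-1$ for all sufficiently large $n$.
\end{itemize}
If every tree imitated the star, with each step paid for by a new vertex adjacent to everything, the running time would be linear in $t$. The following problem, from the paper of Fabian, Morris and Szab\'o~\cite{FMS}, asks whether stars are indeed the slowest trees.

\begin{quote}
\textbf{Conjecture.} For every integer $t\ge2$ there is $n_0(t)$ such that $M_T(n)\le t-1$ for every $t$-vertex tree $T$ and every $n\ge n_0(t)$.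
\end{quote}

We show that the conjecture is false, and that the truth lies at the other end, at (A).

\begin{theorem}\label{thm:main}
Let $q\ge2$ and $t\ge 448q+384$ be integers. There is a $t$-vertex tree $T$ such that $M_T(n)\ge q(q+1)$ for every $n\ge t$.
\end{theorem}

The range of $n$ cannot be extended, since $M_T(n)=0$ for $n<t$.

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(i)] For every $t\ge 201920$ there is a $t$-vertex tree $T$ with $M_T(n)>t-1$ for all $n\ge t$. The conjecture is false for all these $t$.
\item[(ii)] For every $t\ge 2432$ there is a $t$-vertex tree $T$ with $M_T(n)\ge t^2/401408$ for all $n\ge t$. Together with \textup{(A)}, this gives $\max_{T}M_T(n)=\Theta(t^2)$ uniformly in $n\ge t$, the maximum being over all $t$-vertex trees $T$.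
\end{enumerate}
\end{corollary}

In particular, no linear bound $Ct$ can replace $t-1$, and (A) is sharp up to a constant factor. Fact (A) is used only in the second sentence of (ii), and (B) is not used.

\medskip
\noindent\textbf{The plan.} A slow process must avoid creating new vertices of large degree. We therefore supply, from the start, a set $U$ of vertices joined to all vertices outside $U$, and choose $T$ so that every copy of $T$ needs all of $U$ for its non-leaves. The process then takes place inside $U$, where $|U|$ is linear in $t$ and the number of pairs is quadratic, and there it is a \emph{spanning} process: the tree being completed has exactly as many vertices as the host. Spanning copies are rigid, since every host vertex has to be used. Bunches of pendant vertices of different sizes then act as colors that copies must respect, and with colors we can program the order in which edges appear. We present these steps from the inside out: Section~\ref{sec:torus} constructs a slow spanning process with colors, Section~\ref{sec:colors} removes the colors, and Section~\ref{sec:large} passes to hosts of any order $n\ge t$.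

\section{Colored processes and simulation}\label{sec:prelim}

An \emph{embedding} of $H$ in $G$ is an injective map $V(H)\to V(G)$ that sends edges to edges. A missing edge $e$ of $G$ completes a copy of $H$ if and only if some embedding of $H$ in $G+e$ sends an edge of $H$ to $e$; we say that such an embedding \emph{uses} $e$.

Let $T_0$ be a tree and $V$ a set, and let $\chi$ assign a color to each vertex of $T_0$ and to each element of $V$ (adjacent vertices may have the same color). The pair $T_0,V$ is \emph{balanced} if each color occurs equally often in $V(T_0)$ and in $V$. In that case a color-preserving embedding of $T_0$ in a graph on $V$ is a bijection $V(T_0)\to V$. The \emph{colored $T_0$-process} on a graph $J$ on $V$ adds, at each step, all missing edges $e$ such that some color-preserving embedding of $T_0$ in the current graph plus $e$ uses $e$. Its running time $\tau^{\chi}_{T_0}(J)$ is defined as before.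

Both reductions below compare a process on a small vertex set with a process on a larger one, one step at a time.

\begin{lemma}\label{lem:sim}
Let $V\subseteq\widehat V$, let $D$ be a set of pairs in $\widehat V$ none of which is contained in $V$, and for a graph $J$ on $V$ let $\widehat J$ be the graph on $\widehat V$ with edge set $E(J)\cup D$. Consider one process (colored or not) on $V$ and one on $\widehat V$, and suppose that for every graph $J$ on $V$ one step of the second process adds to $\widehat J$ exactly the edges that one step of the first adds to $J$. Then for every $J$ the running times on $J$ and on $\widehat J$ are equal.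
\end{lemma}

\begin{proof}
By induction on $s$ we have $(\widehat J)_s=\widehat{J_s}$, and the map $J\mapsto\widehat J$ is injective.
\end{proof}

\section{A colored process that walks around a torus}\label{sec:torus}

\subsection{The rule to be enforced}

Fix $q\ge2$. We want about $q^2$ steps on a number of vertices that is linear in $q$. Take vertices $\xi_i$ for $i\in\mathbb Z_{2q}$ and $\eta_j$ for $j\in\mathbb Z_{2q+2}$, and think of the pair $\xi_i\eta_j$ as the point $(i,j)$ of the torus $\mathbb Z_{2q}\times\mathbb Z_{2q+2}$. Both moduli are even, so each index has a well-defined parity. Let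
\[
\ell=\operatorname{lcm}(2q,2q+2)=2\operatorname{lcm}(q,q+1)=2q(q+1),\qquad e_k=\xi_k\eta_k\quad(k\in\mathbb Z_\ell),
\]
where the index of $\xi$ is reduced modulo $2q$ and that of $\eta$ modulo $2q+2$. The following is the case of the Chinese remainder theorem that we need:
\begin{equation}\label{eq:crt}
k\mapsto(k \bmod 2q,\ k\bmod 2q+2)\ \text{ is a bijection from }\mathbb Z_\ell\text{ to }\{(i,j): i\equiv j \pmod 2\}.
\end{equation}
Indeed, the map is injective because two integers that agree modulo $2q$ and modulo $2q+2$ agree modulo $\ell$; its image lies in the stated set; and that set has $\frac12\cdot 2q(2q+2)=\ell$ elements. In particular $e_0,\dots,e_{\ell-1}$ are distinct.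

The rule we want is that \emph{$e_k$ triggers $e_{k-1}$ and $e_{k+1}$, and nothing else ever happens}. Starting from $e_0$, the edges then spread around the cycle $\mathbb Z_\ell$ at unit speed in both directions, which takes $\ell/2$ steps. A separate gadget for each $k$ would cost at least $\ell$ vertices, so the rule has to be enforced coordinate by coordinate. The tree will contain two edges $x_0y_0$ and $x_1y_1$ that can only go to pairs $\xi_i\eta_j$, and three difficulties must be met.

\emph{The images of $x_0,x_1$ must be consecutive $\xi$'s, and those of $y_0,y_1$ consecutive $\eta$'s.} Here we use that copies are spanning. Give each $\xi_i$ a block $X_i$ of neighbors, and introduce a \emph{selector} vertex $\alpha_i$ adjacent to all these blocks except $X_i$ and $X_{i+1}$. If only $x_0$, $x_1$ and one further vertex $a$, which must go to some $\alpha_i$, can pick up the vertices of these blocks as leaves, then $X_i$ and $X_{i+1}$ are left to $x_0$ and $x_1$, which must go to $\xi_i$ and $\xi_{i+1}$. Selectors $\beta_j$ and blocks $Y_j$ do the same for the $\eta_j$.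

\emph{The two coordinates must move in the same direction.} We let the colors record the parity of indices, so that $x_\varepsilon y_\varepsilon$ goes to a pair whose indices both have parity $\varepsilon$. With selectors $\alpha_i,\beta_j$, the two edges are then $\xi_i\eta_j,\ \xi_{i+1}\eta_{j+1}$ if $i\equiv j\pmod 2$, but $\xi_i\eta_{j+1},\ \xi_{i+1}\eta_j$ otherwise. If both cases were allowed, $(i,j)$ would trigger all four points $(i\pm1,j\pm1)$, and all $e_k$ would be present after $q+1$ steps: each point in \eqref{eq:crt} has representatives $|i|\le q$, $|j|\le q+1$ of equal parity, and both are sums of $\max(|i|,|j|)$ terms $\pm1$. Two more blocks $F_0,F_1$ exclude the second case: each selector sees one of them, and $\alpha_i,\beta_j$ see both exactly when $i\equiv j\pmod 2$.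

\emph{The new edge itself must not be able to cheat}, by attaching a block vertex that the existing edges would leave uncovered. One edge can attach only one vertex, so all blocks have two.

\subsection{The host and the tree}

The host has a vertex $h$, the set
\[
W=\{\xi_i,\alpha_i: i\in\mathbb Z_{2q}\}\cup\{\eta_j,\beta_j: j\in\mathbb Z_{2q+2}\},
\]
and a set $Z$ partitioned into two-element \emph{blocks} $X_i$ $(i\in\mathbb Z_{2q})$, $Y_j$ $(j\in\mathbb Z_{2q+2})$, $F_0$ and $F_1$. Write $X=\bigcup_iX_i$, $Y=\bigcup_jY_j$ and $F=F_0\cup F_1$, so that $|X|=4q$, $|Y|=4q+4$ and $|Z|=8q+8$. For $w\in W$ define $N(w)\subseteq Z$ by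
\begin{align*}
N(\xi_i)&=X_i, & N(\alpha_i)&=\bigl(X\setminus(X_i\cup X_{i+1})\bigr)\cup F_{i\bmod 2},\\
N(\eta_j)&=Y_j, & N(\beta_j)&=\bigl(Y\setminus(Y_j\cup Y_{j+1})\bigr)\cup F_{(j+1)\bmod 2}.
\end{align*}
Then $|N(\alpha_i)|=4q-4+2=4q-2$ and $|N(\beta_j)|=4q+4-4+2=4q+2$. For $S\subseteq\mathbb Z_\ell$ let $\Gamma_S$ be the graph on $V=\{h\}\cup W\cup Z$ whose edges are the pairs $hw$ for $w\in W$, the pairs $wz$ for $w\in W$ and $z\in N(w)$, and the pairs $e_k$ for $k\in S$. There are eight colors:
\[
\begin{array}{c|cccccccc}
\text{color}&\mathsf h&\mathsf z&\mathsf a&\mathsf b&\mathsf x_0&\mathsf x_1&\mathsf y_0&\mathsf y_1\\ \hline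
\text{class}&h&Z&\alpha_i&\beta_j&\xi_i,\ i\text{ even}&\xi_i,\ i\text{ odd}&\eta_j,\ j\text{ even}&\eta_j,\ j\text{ odd}\\
\text{size}&1&8q+8&2q&2q+2&q&q&q+1&q+1
\end{array}
\]

The tree $T_0$ (Figure~\ref{fig:tree}) has a root $\rho$ of color $\mathsf h$. The children of $\rho$ are $q$ vertices of each of the colors $\mathsf x_0,\mathsf x_1,\mathsf y_0,\mathsf y_1$, then $2q$ vertices of color $\mathsf a$ and $2q+2$ of color $\mathsf b$. Among them fix $x_0,x_1,a,b$ of colors $\mathsf x_0,\mathsf x_1,\mathsf a,\mathsf b$. For $\varepsilon\in\{0,1\}$ the vertex $x_\varepsilon$ has a child $y_\varepsilon$ of color $\mathsf y_\varepsilon$. The six vertices $x_0,x_1,y_0,y_1,a,b$ form the \emph{core}. Finally, leaves of color $\mathsf z$ are attached to the core: two to each of $x_0,x_1,y_0,y_1$, then $4q-2$ to $a$ and $4q+2$ to $b$, in total $8q+8$. Comparing with the table shows that $T_0,V$ is balanced. Note that a core vertex has $|N(w)|$ leaves of color $\mathsf z$, for every $w\in W$ of its color. The root serves to connect the tree and to absorb, as leaves, the vertices of $W$ that the core does not use.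

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small,
  v/.style={circle,draw,inner sep=1pt,minimum size=6mm},
  z/.style={draw,rounded corners,inner sep=3pt}]
\node[v] (r) at (0,0) {$\rho$};
\node[v] (x0) at (-4.4,-1.2) {$x_0$};
\node[v] (x1) at (-2,-1.2) {$x_1$};
\node[v] (a) at (0,-1.2) {$a$};
\node[v] (b) at (1.6,-1.2) {$b$};
\node[z] (o) at (4.3,-1.2) {$8q-2$ further leaves};
\node[v] (y0) at (-5,-2.4) {$y_0$};
\node[v] (y1) at (-2.6,-2.4) {$y_1$};
\node[z] (zx0) at (-3.8,-2.4) {$2$};
\node[z] (zx1) at (-1.4,-2.4) {$2$};
\node[z] (zy0) at (-5,-3.5) {$2$};
\node[z] (zy1) at (-2.6,-3.5) {$2$};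
\node[z] (za) at (0,-2.4) {$4q-2$};
\node[z] (zb) at (1.6,-2.4) {$4q+2$};
\draw (r)--(x0) (r)--(x1) (r)--(a) (r)--(b) (r)--(o);
\draw (x0)--(zx0) (x1)--(zx1) (y0)--(zy0) (y1)--(zy1) (a)--(za) (b)--(zb);
\draw[very thick] (x0)--(y0) (x1)--(y1);
\end{tikzpicture}
\caption{The colored tree $T_0$. A box below one of the six core vertices $x_0,x_1,y_0,y_1,a,b$ stands for that many leaves of color $\mathsf z$; the box on the right stands for the children of the root $\rho$ outside the core. In a copy that adds an edge, the two thick edges go to consecutive pairs $e_k,e_{k+1}$, one already present and one new.}\label{fig:tree}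
\end{figure}

\begin{example}[$q=2$]\label{ex:q2}
Here $\ell=12$, $|Z|=24$, $|N(\alpha_i)|=6$ and $|N(\beta_j)|=10$. We find all edges $e$ added to $\Gamma_{\{0\}}$ in the first step. Both $x_0y_0$ and $x_1y_1$ go to $\xi$--$\eta$ pairs, and the only such pair present is $\xi_0\eta_0$. By the colors, $x_0y_0\mapsto\xi_0\eta_0$ and $x_1y_1\mapsto e=\xi_i\eta_j$ with $i\in\{1,3\}$, $j\in\{1,3,5\}$. All $24$ vertices of $Z$ must be attached to the images of the core along existing edges. The image of $a$ is a selector that misses two consecutive blocks among $X_0,\dots,X_3$, and these must be $X_0$ and $X_i$: either $i=1$ with $\alpha_0$, or $i=3$ with $\alpha_3$. The image of $b$ misses two consecutive blocks among $Y_0,\dots,Y_5$, which must be $Y_0$ and $Y_j$: either $j=1$ with $\beta_0$, or $j=5$ with $\beta_5$. Now $\alpha_0$ and $\beta_5$ see $F_0$, while $\alpha_3$ and $\beta_0$ see $F_1$. Both blocks must be covered, which leaves $(\alpha_0,\beta_0)$ and $(\alpha_3,\beta_5)$. In these two cases the six sets $N(\cdot)$ partition $Z$ into parts of sizes $2,2,2,2,6,10$, so the copies exist. The new edges are $\xi_1\eta_1=e_1$ and $\xi_3\eta_5=e_{11}$.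 The array below shows $k$ in row $k\bmod 4$ and column $k\bmod 6$; by Proposition~\ref{prop:torus}, $e_k$ appears at time $\min(k,12-k)$, and the last edge $e_6=\xi_2\eta_0$ at time $6=q(q+1)$.
\[
\begin{array}{c|cccccc}
 &\eta_0&\eta_1&\eta_2&\eta_3&\eta_4&\eta_5\\ \hline
\xi_0&0&&8&&4&\\
\xi_1&&1&&9&&5\\
\xi_2&6&&2&&10&\\
\xi_3&&7&&3&&11
\end{array}
\]
\end{example}

\subsection{The running time}

Once several $e_k$ are present, both $x_0y_0$ and $x_1y_1$ may go to existing edges, and the new edge could be of another kind. This is the case that the example did not meet.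

\begin{proposition}\label{prop:torus}
Let $S\subseteq\mathbb Z_\ell$ and let $e$ be a missing edge of $\Gamma_S$. Some color-preserving embedding of $T_0$ in $\Gamma_S+e$ uses $e$ if and only if $e=e_k$ for some $k\notin S$ with $\{k-1,k+1\}\cap S\ne\emptyset$. Consequently $\tau^\chi_{T_0}(\Gamma_{\{0\}})=q(q+1)$.
\end{proposition}

\begin{proof}
\emph{Sufficiency.} For $k\in\mathbb Z_\ell$ we describe a color-preserving embedding $\sigma_k$ of $T_0$ in $\Gamma_{\{k,k+1\}}$ that uses both $e_k$ and $e_{k+1}$. With $\varepsilon= k\bmod2$, let
\[
\rho\mapsto h,\quad x_\varepsilon\mapsto\xi_k,\quad y_\varepsilon\mapsto\eta_k,\quad x_{1-\varepsilon}\mapsto\xi_{k+1},\quad y_{1-\varepsilon}\mapsto\eta_{k+1},\quad a\mapsto\alpha_k,\quad b\mapsto\beta_k .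
\]
Send the other children of $\rho$ to the remaining vertices of $W$ according to color; the numbers match by balance, and $h$ is adjacent to all of $W$. The sets $N(\xi_k),N(\xi_{k+1}),N(\alpha_k)$ partition $X\cup F_{k\bmod2}$, and $N(\eta_k),N(\eta_{k+1}),N(\beta_k)$ partition $Y\cup F_{(k+1)\bmod2}$. So the six sets partition $Z$, and we send the $\mathsf z$-leaves at each core vertex bijectively to the set $N(\cdot)$ of its image. Now let $k\notin S$. If $k+1\in S$ then $\sigma_k$, and if $k-1\in S$ then $\sigma_{k-1}$, is an embedding in $\Gamma_S+e_k$ that uses $e_k$.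

\emph{Necessity.} Let $\sigma$ be a color-preserving embedding of $T_0$ in $\Gamma_S+e$ that uses $e$; it is a bijection onto $V$. The colors give $\sigma(\rho)=h$ and
\[
\sigma(x_\varepsilon)=\xi_{i_\varepsilon},\quad \sigma(y_\varepsilon)=\eta_{j_\varepsilon}\quad\text{with } i_\varepsilon\equiv j_\varepsilon\equiv\varepsilon \pmod 2,\qquad \sigma(a)=\alpha_i,\quad\sigma(b)=\beta_j
\]
for some indices $i_0,i_1,j_0,j_1,i,j$. Let $C\subseteq W$ be the image of the core, and for $v\in C$ let $L(v)$ be the image of the set of $\mathsf z$-leaves attached to $\sigma^{-1}(v)$. The six sets $L(v)$ partition $Z$, and $|L(v)|=|N(v)|$. Every element of $L(v)$ is adjacent to $v$ in $\Gamma_S+e$, so $L(v)\subseteq N(v)$, with one possible exception: if $e=vz$ with $z\in Z$, then only $L(v)\subseteq N(v)\cup\{z\}$ is guaranteed.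

\emph{Step 1: the sets $N(v)$, $v\in C$, partition $Z$.} By the above, at most one element of $Z$ lies outside $\bigcup_{v\in C}N(v)$. By the definition of $N$, the set of such elements is
\[
\bigl((X_i\cup X_{i+1})\setminus(X_{i_0}\cup X_{i_1})\bigr)\cup\bigl((Y_j\cup Y_{j+1})\setminus(Y_{j_0}\cup Y_{j_1})\bigr)\cup\bigl(F\setminus(F_{i\bmod2}\cup F_{(j+1)\bmod2})\bigr).
\]
This is a union of blocks, and blocks have two elements, so it is empty. The first part gives $\{i,i+1\}\subseteq\{i_0,i_1\}$, the second gives $\{j,j+1\}\subseteq\{j_0,j_1\}$, and the third says that $i$ and $j+1$ have different parities. Hence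
\begin{equation}\label{eq:star}
\{i_0,i_1\}=\{i,i+1\},\qquad\{j_0,j_1\}=\{j,j+1\},\qquad i\equiv j\pmod 2 .
\end{equation}
The six sets $N(v)$ cover $Z$ and their sizes add up to $\sum_{v\in C}|L(v)|=|Z|$, so they partition $Z$.

\emph{Step 2: $e$ is the image of $x_0y_0$ or $x_1y_1$.} Every other edge of $T_0$ joins $\rho$ to a child or joins a core vertex to a $\mathsf z$-leaf. An edge of the first kind goes to a pair $hw$ with $w\in W$, which is not missing. Suppose that $e=uz$ is the image of an edge of the second kind, so $u\in C$, $z\in L(u)$ and $z\notin N(u)$. By Step~1, $z\in N(v)$ for some $v\in C\setminus\{u\}$. For this $v$ we have $L(v)\subseteq N(v)$ with equal sizes, so $z\in L(v)$. This contradicts $L(u)\cap L(v)=\emptyset$.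

\emph{Step 3: the two edges are consecutive.} The images of $x_0y_0$ and $x_1y_1$ are $\xi_{i_0}\eta_{j_0}$ and $\xi_{i_1}\eta_{j_1}$. Let $\varepsilon$ be the common parity of $i$ and $j$. By \eqref{eq:star}, $i_\varepsilon=i$, $j_\varepsilon=j$, $i_{1-\varepsilon}=i+1$ and $j_{1-\varepsilon}=j+1$. By \eqref{eq:crt} there is $k\in\mathbb Z_\ell$ with $k\equiv i\pmod{2q}$ and $k\equiv j\pmod{2q+2}$, so the two images are $e_k$ and $e_{k+1}$. By Step~2 one of them is the missing edge $e$, and the other is an edge of $\Gamma_S$. So either $e=e_k$ with $k\notin S$, $k+1\in S$, or $e=e_{k+1}$ with $k+1\notin S$, $k\in S$.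

\emph{The running time.} By induction, the graph at time $s$ of the process on $\Gamma_{\{0\}}$ is $\Gamma_{S_s}$, where $S_s$ is the image of $\{-s,\dots,s\}$ in $\mathbb Z_\ell$. We have $|S_s|=\min(2s+1,\ell)$, so $S_s\neq S_{s+1}$ exactly when $2s+1<\ell$. Since $\ell$ is even, this means $s<\ell/2$. The running time is $\ell/2=q(q+1)$.
\end{proof}

\begin{remark}
The size of the blocks is used in Step~1, and the proposition fails if all blocks are single vertices and the numbers of $\mathsf z$-leaves are halved. Take $S\supseteq\{0,2q+1\}$, so that $e_0=\xi_0\eta_0$ and $e_{2q+1}=\xi_1\eta_{-1}$ are present, send $x_0y_0$ and $x_1y_1$ to these edges, and let $a\mapsto\alpha_0$, $b\mapsto\beta_{-1}$. Both selectors see $F_0$, only the vertex of $F_1$ is uncovered, and the pair joining it to $\alpha_0$ completes a copy. The hypothesis $q\ge2$ is used only through $i\ne i+1$ in $\mathbb Z_{2q}$; it leaves out the degenerate case $q=1$, in which the selectors $\alpha_i$ have nothing to select.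
\end{remark}

\section{Removing the colors}\label{sec:colors}

We encode the color of a vertex by the number of leaves attached to it. In a spanning copy a host vertex of degree $1$ has to hang from its only neighbor, so the code is read correctly, except that the new edge may move one such vertex from one owner to another. This changes two of the numbers by $1$, so we keep the code words further apart.

Let $p$ be a map from the set of colors to the positive integers. For a colored graph $J$ let $J^p$ be the uncolored graph obtained by attaching to each vertex $v$ of $J$ exactly $p(\chi(v))$ new vertices of degree $1$, called the \emph{pendants owned by} $v$.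

\begin{lemma}\label{lem:colors}
Let $T_0$ be a colored tree and $V$ a colored set such that $T_0,V$ is balanced. Let $p$ be injective, with all values at least $3$ and no two values differing by exactly $1$. Then $\tau_{T_0^p}(J^p)=\tau^\chi_{T_0}(J)$ for every graph $J$ on $V$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sim} it suffices to show, for every graph $J$ on $V$ and every missing edge $e$ of $J^p$, that $e$ completes a copy of $T_0^p$ if and only if $e\subseteq V$ and some color-preserving embedding of $T_0$ in $J+e$ uses $e$. Given such an embedding $\sigma$, the vertices $u$ and $\sigma(u)$ own equally many pendants, so $\sigma$ extends to an embedding of $T_0^p$ in $J^p+e$.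

Conversely, let $K\subseteq J^p+e$ be a copy of $T_0^p$ containing $e$, and let $\psi\colon T_0^p\to K$ be an isomorphism. By balance $T_0^p$ and $J^p$ have the same number of vertices, so $K$ is a spanning tree of $J^p+e$; it has at least four vertices, so no two leaves of $K$ are adjacent. Let $\Pi$ be the set of pendants of $J^p$. A pendant that is not an end of $e$ has degree $1$ in $J^p+e$, so it is a leaf of $K$ attached to its owner.

\emph{The leaves of $K$ are exactly the pendants.} Each $v\in V$ owns at least three pendants, at most two of which are ends of $e$. So $v$ is adjacent in $K$ to a leaf, and hence is not a leaf itself. The non-leaves of $T_0^p$ are the vertices of $T_0$, so $K$ has exactly $|V(T_0)|=|V|$ non-leaves. Therefore the set of non-leaves of $K$ is $V$, the set of leaves is $\Pi$, and $\psi$ maps $V(T_0)$ onto $V$.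

For $v\in V$ let $\lambda(v)$ be the number of leaves adjacent to $v$ in $K$. A vertex $u\in V(T_0)$ is adjacent to exactly $p(\chi(u))$ leaves of $T_0^p$, so
\begin{equation}\label{eq:leafcount}
\lambda(\psi(u))=p(\chi(u))\qquad(u\in V(T_0)).
\end{equation}
With balance, this shows that the multisets $\{\lambda(v)\}_{v\in V}$ and $\{p(\chi(v))\}_{v\in V}$ are equal.

\emph{The edge $e$ lies in $V$.} Suppose that $e=\pi x$, where $\pi$ is a pendant owned by $v$. Since leaves of $K$ are not adjacent, $x\in V$, and $x\ne v$ because $e$ was missing. In $K$ the leaf $\pi$ is attached to $x$ and all other pendants are attached to their owners. So $\lambda(x)=p(\chi(x))+1$, $\lambda(v)=p(\chi(v))-1$, and $\lambda=p\circ\chi$ on $V\setminus\{x,v\}$. Cancelling the common terms from the two multisets leaves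
\[
\{p(\chi(x))+1,\ p(\chi(v))-1\}=\{p(\chi(x)),\ p(\chi(v))\},
\]
which forces $p(\chi(x))+1=p(\chi(v))$. This is excluded by the hypothesis on $p$.

\emph{Colors are preserved.} Now $e\subseteq V$, all pendants are attached to their owners, and $\lambda=p\circ\chi$ on $V$. The restriction of $\psi$ to $V(T_0)$ is an embedding of $T_0$ in $J+e$, and it uses $e$ because $e$ is an edge of $K$ with both ends in $V$. By \eqref{eq:leafcount}, $p(\chi(\psi(u)))=p(\chi(u))$, and $p$ is injective, so $\chi(\psi(u))=\chi(u)$.
\end{proof}

\begin{remark}
Neither numerical condition on $p$ can be dropped. If $T_0=J$ is one vertex and $p=2$, then $T_0^p=J^p$ is a path on three vertices, and the pair of pendants completes a copy. If $T_0=J$ is one edge whose ends have two colors with values $3$ and $4$, then joining a pendant of the second end to the first end completes a copy of $T_0^p$. In both cases the colored process on $J$ has running time $0$.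
\end{remark}

\section{From spanning hosts to larger hosts}\label{sec:large}

We now have a tree $T_1$ and a slow process on exactly $|V(T_1)|$ vertices, and we must add arbitrarily many vertices without giving copies more freedom. We add them as an independent set $R$ joined to the old vertex set $U$, and give every vertex of $T_1$ new leaves. A vertex of $T_1$ that moved out to $R$ would have to place its leaves in $U$, except for one that the new edge can carry, and there is no room in $U$ for two of them. For disjoint sets $U,R$ and a graph $J$ on $U$, let $J\vee R$ be the graph on $U\cup R$ whose edges are those of $J$ and all pairs with one end in $U$ and one in $R$.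

\begin{lemma}\label{lem:large}
Let $T_1$ be a tree on $m$ vertices, let $T$ be obtained from $T_1$ by attaching at least three new leaves to every vertex of $T_1$, and let $t=|V(T)|$. Let $|U|=m$ and $|R|=n-m$ with $n\ge t$. Then $\tau_T(J\vee R)=\tau_{T_1}(J)$ for every graph $J$ on $U$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sim} it suffices to show, for every graph $J$ on $U$ and every missing edge $e$ of $J\vee R$, that $e$ completes a copy of $T$ if and only if $e\subseteq U$ and $e$ completes a copy of $T_1$ in $J+e$. An embedding of $T_1$ in $J+e$ extends to an embedding of $T$ in $(J\vee R)+e$ by sending the $t-m$ new leaves to distinct vertices of $R$, which is possible since $|R|=n-m\ge t-m$.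

Conversely, let $\varphi$ be an embedding of $T$ in $(J\vee R)+e$ that uses $e$, and put $P=\varphi^{-1}(U)$, so $|P|\le m$. An edge of $T-P$ is mapped to a pair inside $R$, and the only possible edge inside $R$ is $e$. So $T-P$ has at most one edge. For $w\in V(T_1)$ let $L_w$ be the set of new leaves at $w$; the $m$ sets $\{w\}\cup L_w$ partition $V(T)$. If $w\in P$, then $\{w\}\cup L_w$ contains at least one element of $P$. If $w\notin P$, then each element of $L_w\setminus P$ gives an edge of $T-P$, so $|L_w\setminus P|\le1$, and $\{w\}\cup L_w$ contains at least $|L_w|-1\ge2$ elements of $P$. Summing over $w$,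
\[
m\ \ge\ |P|\ \ge\ |V(T_1)\cap P|+2\,|V(T_1)\setminus P|\ =\ m+|V(T_1)\setminus P| .
\]
Hence $V(T_1)\subseteq P$, and $P=V(T_1)$ because $|P|\le m$.

Now $T-P$ consists of the new leaves and has no edge, so $e\not\subseteq R$. All pairs between $U$ and $R$ are edges of $J\vee R$, so the missing edge $e$ lies in $U$. The edge of $T$ that is mapped to $e$ has both ends in $P=V(T_1)$. Thus the restriction of $\varphi$ to $V(T_1)$ is an embedding of $T_1$ in $J+e$ that uses $e$.
\end{proof}

\begin{remark}
Two new leaves per vertex are not enough. Let $T_1$ be an edge $w_1w_2$, let $J$ be an edge on $U=\{u,v\}$, and attach two leaves to each $w_i$, so $t=6$ and $|R|\ge4$. For any pair $rr'$ in $R$, send $w_1\mapsto u$, $w_2\mapsto r$, the leaves of $w_2$ to $v$ and $r'$, and the leaves of $w_1$ to two other vertices of $R$. So $rr'$ completes a copy of $T$, while $\tau_{T_1}(J)=0$.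
\end{remark}

\section{Proofs of the main results}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $T_0$ and $\Gamma_{\{0\}}$ be as in Section~\ref{sec:torus}, and define $p$ by giving small values to large color classes:
\[
\begin{array}{c|cccccccc}
\text{color}&\mathsf z&\mathsf a&\mathsf b&\mathsf x_0&\mathsf x_1&\mathsf y_0&\mathsf y_1&\mathsf h\\ \hline
p&3&5&7&9&11&13&15&17
\end{array}
\]
The values are distinct, odd and at least $3$, so no two differ by $1$. Put $T_1=T_0^p$ and $J=\Gamma_{\{0\}}^p$. By Lemma~\ref{lem:colors} and Proposition~\ref{prop:torus}, $\tau_{T_1}(J)=q(q+1)$. A vertex of color $c$ accounts for $1+p(c)$ vertices, so $T_1$ and $J$ both have order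
\begin{align*}
m&=4(8q+8)+6\cdot2q+8(2q+2)+10q+12q+14(q+1)+16(q+1)+18\\
 &=(32+12+16+10+12+14+16)\,q+(32+16+14+16+18)=112q+96 .
\end{align*}
Since $t\ge448q+384=4m$, we can attach three leaves to every vertex of $T_1$ and $t-4m$ further leaves to one vertex of $T_1$. The result is a tree $T$ on $t$ vertices that depends only on $q$ and $t$. For $n\ge t$ let $R$ be a set of $n-m$ new vertices. By Lemma~\ref{lem:large}, the $n$-vertex graph $J\vee R$ satisfies $\tau_T(J\vee R)=\tau_{T_1}(J)=q(q+1)$, so $M_T(n)\ge q(q+1)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]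
Let $t\ge1280$ and $q=\lfloor(t-384)/448\rfloor$. Then $q\ge2$ and $t\ge448q+384$, so Theorem~\ref{thm:main} gives a $t$-vertex tree $T$ with $M_T(n)\ge q(q+1)$ for all $n\ge t$. From $q+1>(t-384)/448$ and $q>(t-832)/448>0$ we get
\[
q(q+1)>\frac{(t-832)(t-384)}{448^2}>\frac{t\,(t-1216)}{200704}.
\]
If $t\ge201920=200704+1216$, the right-hand side is at least $t$, which proves (i); as the bound holds for all $n\ge t$, no choice of $n_0(t)$ makes the conjectured inequality true. If $t\ge2432=2\cdot1216$, then $t-1216\ge t/2$ and the right-hand side is at least $t^2/401408$. By (A) there is an absolute constant $C$ with $M_{T'}(n)\le Ct^2$ for every $t$-vertex tree $T'$ and every $n$. Hence $t^2/401408\le\max_{T'}M_{T'}(n)\le Ct^2$ for all $t\ge2432$ and $n\ge t$, which is (ii).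
\end{proof}

\begin{thebibliography}{9}
\bibitem{FMS} David Fabian, Patrick Morris and Tibor Szab\'o, \emph{Slow graph bootstrap percolation II: Accelerating properties}, arXiv:2311.18786 (2023).
\end{thebibliography}
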